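# The plus-pure threshold of $x^3+y^3+p^3$ for $p\equiv 2\pmod 3$

Throughout, $p$ is a prime with $p\equiv 2\pmod 3$ ($p=2$ is allowed), $k$ is a perfect field of characteristic $p$, and
$$R=W(k)[[x,y]],\qquad f=x^3+y^3+p^3\in R .$$
$R$ is a complete regular local ring of dimension $3$ with maximal ideal $(p,x,y)$. We write
$$p=3m+2,\qquad c_0=2m+1=\frac{2p-1}{3},\qquad t_0=1-\frac1p+\frac{c_0}{p^2}=1-\frac{p+1}{3p^2}.$$

## 1. A perfect ring of characteristic $p$ containing a copy of $f$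

Let $R^+$ be the integral closure of $R$ in an algebraic closure of its fraction field. Every $a\in R^+$ has a $p$-th root in $R^+$, because $T^p-a$ is monic. So we may fix compatible systems of $p$-power roots $p^{1/p^n},x^{1/p^n},y^{1/p^n},f^{1/p^n}$ in $R^+$, where compatible means that the $p$-th power of the $(n+1)$-st root is the $n$-th. For $\alpha=a/p^n\ge 0$ put $x^\alpha=(x^{1/p^n})^a$, and similarly for $p,y,f$.

The proof turns on the ring
$$D=\{(u_0,u_1,u_2,\dots): u_n\in R^+/p,\ u_{n+1}^p=u_n \text{ for all } n\}$$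
with componentwise operations. It is closed under addition because the $p$-th power map of $R^+/p$ is additive. It has characteristic $p$, and it is perfect: its Frobenius is bijective, with inverse the shift $(u_0,u_1,\dots)\mapsto(u_1,u_2,\dots)$. By contrast $R^+/p$ is far from perfect. For instance, the class of $p^{1/p}$ is nonzero there, since otherwise $p^{-(p-1)/p}\in R^+$ and so $p^{-(p-1)}\in R^+\cap\operatorname{Frac}R=R$; but the $p$-th power of this class is $0$.

Our root systems give four elements of $D$: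
$$\xi=(x,x^{1/p},\dots),\quad \eta=(y,y^{1/p},\dots),\quad \tau=(p,p^{1/p},\dots),\quad \varphi=(f,f^{1/p},\dots).$$
Exponents in $\mathbb Z[1/p]_{\ge0}$ make sense for elements of $D$. The projection $D\to R^+/p$, $u\mapsto u_0$, is a ring homomorphism with
$$\xi^\alpha\mapsto x^\alpha,\quad \eta^\alpha\mapsto y^\alpha,\quad \tau^\alpha\mapsto p^\alpha,\quad \varphi^\alpha\mapsto f^\alpha .\tag{1}$$

In $R$ we have $f=x^3+y^3+p^3$, but in $D$ it is *not* legitimate to conclude $\varphi=\xi^3+\eta^3+\tau^3$. What we shall prove is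
$$\varphi\equiv \xi^3+\eta^3+\tau^3+\tau\, s_1^{1/p}\quad\text{up to monomials of degree}\ \ge 4+\tfrac1p,\tag{2}$$
where $s_1=\frac1p\big(X^p+Y^p+T^p-(X+Y+T)^p\big)$ evaluated at $X=\xi^3$, $Y=\eta^3$, $T=\tau^3$. The term $\tau s_1^{1/p}$ is a carry: it records that addition of $p$-th power roots is not additive in mixed characteristic.

This is what the construction is for. The invariant we compute is governed by which powers $f^t$ lie in $(p,x,y)R^+$, and by how far the others are from lying there. By (1), such questions can be settled in $D$ by counting exponents of monomials, once $\varphi$ is known to the accuracy of (2).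

## 2. Purity, the two thresholds, and the theorem

**Definition (purity).** A map $N\to M$ of $R$-modules is *pure* if $N\otimes_RA\to M\otimes_RA$ is injective for every $R$-module $A$.

A split injection is pure, and if a composite $N\to M\to M'$ is pure, then so is $N\to M$.

**Definition (plus-pure threshold).** For $0\ne g\in R$ and rational $t=a/b\ge 0$, let $g^t\in R^+$ be a chosen $b$-th root of $g^a$. Then
$$\operatorname{ppt}(g)=\sup\{t\in\mathbb Q_{\ge0}:\ \text{the } R\text{-module map } R\to R^+,\ 1\mapsto g^t,\ \text{is pure}\}.$$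

If $u,v\in R^+$ are nonzero and $u^N=v^N$, then $u/v$ is a root of unity, hence a unit of $R^+$. So $g^t$ is well defined up to a unit, and $g^{t+t'}$ equals $g^tg^{t'}$ up to a unit. Multiplication by a unit is an $R$-module automorphism of $R^+$, so the choice does not affect purity. For $g=f$ and $t\in\mathbb Z[1/p]$ we use the powers chosen in Section 1.

**Definition ($F$-pure threshold).** For a regular local ring $(S,\mathfrak n)$ of characteristic $p$, let $\mathfrak n^{[p^e]}$ be the ideal generated by the $p^e$-th powers of elements of $\mathfrak n$. For $0\neq g\in\mathfrak n$,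
$$\operatorname{fpt}(g)=\lim_{e\to\infty}\frac{\nu_g(p^e)}{p^e},\qquad \nu_g(p^e)=\max\{n\ge0: g^n\notin\mathfrak n^{[p^e]}\}.$$

**Example.** In $k[[x,y,z]]$ we have $\mathfrak n^{[p^e]}=(x^{p^e},y^{p^e},z^{p^e})$, so $\nu_z(p^e)=p^e-1$ and $\operatorname{fpt}(z)=1$. We check in Section 4 that likewise $\operatorname{ppt}(x)=1$ for $x\in R$.

Replace the number $p$ in $f$ by a variable $z$, and let $f_0=x^3+y^3+z^3\in k[[x,y,z]]$. We take as known that $\operatorname{fpt}(f_0)=1-\frac1p$. The question, from the paper of Marta Benozzo, Vignesh Jagathese, Vaibhav Pandey, Pedro Ramírez-Moreno, Karl Schwede and Prashanth Sridhar, "Bounds on the plus-pure thresholds of some hypersurfaces in (ramified) regular rings", arXiv:2509.07217 (2025), is whether for every $p>2$ with $p\equiv2\pmod3$ and every perfect $k$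
$$\operatorname{fpt}(f_0)=1-\frac1p<\operatorname{ppt}(f)\le 1-\frac1{p^2}.$$
In words: is the cubic in which $p$ is one of the variables strictly less singular than its characteristic-$p$ model? The answer is yes, and the threshold can be computed exactly.

**Theorem.** Let $p\equiv2\pmod3$ be a prime ($p=2$ allowed) and $k$ a perfect field of characteristic $p$. For $f=x^3+y^3+p^3\in R=W(k)[[x,y]]$,
$$\operatorname{ppt}(f)=1-\frac1p+\frac{2p-1}{3p^2}=1-\frac{p+1}{3p^2},$$
and the map $1\mapsto f^t$ is not pure at $t=\operatorname{ppt}(f)$, so it is pure exactly for $0\le t<\operatorname{ppt}(f)$.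

**Corollary.** For every prime $p>2$ with $p\equiv 2\pmod 3$ and every perfect field $k$ of characteristic $p$,
$$\operatorname{fpt}(f_0)=1-\frac1p<\operatorname{ppt}(f)=1-\frac{p+1}{3p^2}<1-\frac1{p^2}.$$
The upper bound $1-\frac1{p^2}$ is attained only for $p=2$, where $\operatorname{ppt}(f)=\frac34$.

The corollary follows from the theorem and the known value of $\operatorname{fpt}(f_0)$: we have $\frac{2p-1}{3p^2}>0$, and $\frac{p+1}3\ge1$ with equality iff $p=2$. For $p=5$ the value is $\frac{23}{25}$, strictly between $\frac{20}{25}$ and $\frac{24}{25}$.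

## 3. The cubic $f_0$, and the square root of $x^3+y^3+8$

**The bound $\operatorname{fpt}(f_0)\le 1-\frac1p$ by hand.** A monomial $x^{3i}y^{3j}z^{3l}$ of $f_0^{p-1}$ has $i+j+l=p-1=3m+1$, so some index is at least $m+1$, and $3(m+1)=p+1>p$. Hence $f_0^{p-1}\in\mathfrak n^{[p]}$. Raising to the power $p^{e-1}$ gives $f_0^{p^{e-1}(p-1)}\in\mathfrak n^{[p^e]}$, so $\nu_{f_0}(p^e)<p^{e-1}(p-1)$ and $\operatorname{fpt}(f_0)\le1-\frac1p$.

The sensible first attempt in $R$ is to imitate this. If $\varphi$ were equal to $s_0=\xi^3+\eta^3+\tau^3$, the same count would give $\varphi^{p-1}\in(\xi^p,\eta^p,\tau^p)D$. Then $\varphi^{1-1/p}\in(\xi,\eta,\tau)D$, so $f^{1-1/p}\in(p,x,y)R^+$, and the threshold would be at most $1-\frac1p$. Let us see what actually happens in the smallest case.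

**The case $p=2$, one square root.** Here $f=x^3+y^3+8$. Put
$$g=x^{3/2}+y^{3/2}+2^{3/2},\qquad h=x^{3/2}y^{3/2}+2^{3/2}x^{3/2}+2^{3/2}y^{3/2},$$
so $g^2=f+2h$. The attempt would need $f^{1/2}\equiv g$ modulo $(2,x,y)R^+$, that is, $f^{1/2}\in(2,x,y)R^+$, as $g$ lies in this ideal. But
$$(f^{1/2}-g)^2=f+g^2-2f^{1/2}g=2\,(f+h-f^{1/2}g),$$
so $f^{1/2}=g+\sqrt2\,r$, where $r\in R^+$ satisfies $r^2=f+h-f^{1/2}g$. Substituting $f^{1/2}=g+\sqrt2\,r$ and $f-g^2=-2h$ gives
$$r^2=-h-\sqrt2\,g\,r .$$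
So the error $\sqrt2\,r$ is divisible only by $\sqrt2$, not by $2$, and to first order $r$ is a square root of $-h$, with terms like $x^{3/4}y^{3/4}$. Give $x,y,2$ degree $1$ each. Then $g$ has degree $\frac32$ and the error starts in degree $\frac12+\frac32=2$. This is the square root of (2) for $p=2$: there $s_1=-(XY+XT+YT)$, and $(\tau s_1^{1/2})^{1/2}=\tau^{1/2}(XY+XT+YT)^{1/4}$. The theorem says that $1\mapsto f^{1/2}$ is pure, so by Lemma 2 below $f^{1/2}\notin(2,x,y)R^+$: the carry cannot be ignored.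

Heuristically the carry also suggests the value $\frac34$. Modulo $(2,x,y)R^+$ we have $f^{3/4}\equiv\sqrt2\,r f^{1/4}$ (choosing $f^{3/4}=f^{1/2}f^{1/4}$). The leading part of this is $\sqrt2$ times products of terms of $x^{3/4}y^{3/4}+\dots$ with terms of $x^{3/4}+y^{3/4}+2^{3/4}$. Each such product is divisible by $x^{3/2}$, by $y^{3/2}$, or by $\sqrt2\cdot2^{3/4}=2^{5/4}$. Controlling all the errors at once, for every $p$ and every root, is what $D$ and a degree filtration on it will do. The general form of the obstruction is quantified after Lemma 6.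

## 4. Purity tested in $R^+/(p,x,y)R^+$

This section turns purity of $1\mapsto f^t$ into ideal membership in $R^+$. It uses one deep theorem.

**Direct summand theorem.** A regular local ring is a direct summand, as a module, of every module-finite extension ring. (Y. André, *La conjecture du facteur direct*, Publ. IHÉS 127 (2018). Only dimension $3$ is needed here: R. Heitmann, Ann. of Math. 156 (2002).)

**Purity criterion (Hochster–Huneke).** Let $E=E_R(R/\mathfrak m)$ be the injective hull of the residue field. A map $\mu:R\to M$ is pure iff $E\to E\otimes_RM$ is injective. Purity gives injectivity by definition. Since our $R$ is complete, the converse is short. The module $E$ is injective and $\operatorname{Hom}_R(E,E)=R$, so applying $\operatorname{Hom}_R(-,E)$ to an injection $E\to E\otimes M$ gives a surjection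
$$\operatorname{Hom}_R(M,R)=\operatorname{Hom}_R(M,\operatorname{Hom}_R(E,E))=\operatorname{Hom}_R(E\otimes M,E)\to\operatorname{Hom}_R(E,E)=R,$$
which is $\psi\mapsto\psi(\mu(1))$. So some $\psi$ sends $\mu(1)$ to $1$, and $\mu$ splits.

**Lemma 1.** *For $j\ge1$ and $Q=p^n$, $n\ge0$: $(pxy)^{j-1/Q}\notin(p^j,x^j,y^j)R^+$.*

*Proof.* The plan is to descend the membership to a regular ring containing the roots. Let $R_n=R[p^{1/Q},x^{1/Q},y^{1/Q}]\subset R^+$. Consider
$$R[P,X,Y]/(P^Q-p,\,X^Q-x,\,Y^Q-y)\cong A[[X,Y]],\qquad A=W(k)[P]/(P^Q-p).$$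
The polynomial $P^Q-p$ is Eisenstein, so $A$ is a discrete valuation ring with uniformizer $P$. Thus $A[[X,Y]]$ is regular local with maximal ideal $(P,X,Y)$, and a domain of dimension $3$, finite over $R$. It maps onto $R_n$, which also has dimension $3$ since it is integral over $R$. A nonzero kernel would be a nonzero prime, and the quotient would have dimension less than $3$. So $R_n\cong A[[X,Y]]$.

Suppose $(pxy)^{j-1/Q}=p^ja+x^jb+y^jc$ with $a,b,c\in R^+$. The ring $R_n[a,b,c]$ is module-finite over $R_n$, so there is an $R_n$-linear retraction to $R_n$. Applying it and writing $N=jQ$, we get in $A[[X,Y]]$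
$$(PXY)^{N-1}\in(P^N,X^N,Y^N).$$
But $A[[X,Y]]/(P^N,X^N,Y^N)$ is free over $A/P^N$ with basis $X^iY^l$, $0\le i,l<N$, and $P^{N-1}\ne0$ in $A/P^N$. This is a contradiction. $\square$

**Lemma 2.** *Let $0\neq g\in R$. If $g^t\in(p,x,y)R^+$, then $1\mapsto g^{t'}$ is not pure for every $t'\ge t$.*

*Proof.* Up to a unit, $g^{t'}=g^tg^{t'-t}\in(p,x,y)R^+$. Tensoring with $R/(p,x,y)$, the nonzero module $R/(p,x,y)$ maps to $0$ in $R^+/(p,x,y)R^+$. $\square$

**Lemma 3.** *Let $0\ne g\in R$. Suppose there are $w\in R^+$, an integer $u$ prime to $p$, and $Q=p^n$ with*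
$$g^t\,w\equiv u\,(pxy)^{1-1/Q}\bmod (p,x,y)R^+.$$
*Then $1\mapsto g^t$ is pure.*

*Proof.* We use the criterion. As $R$ is regular with system of parameters $p,x,y$,
$$E=\varinjlim_j R/(p^j,x^j,y^j),\qquad\text{transition maps multiplication by }pxy .$$
These maps are injective, so the class of $1\in R/(p,x,y)$ is nonzero. It is killed by $\mathfrak m$, so it generates the one-dimensional socle of $E$, and every nonzero submodule of $E$ contains this socle. Suppose $E\to E\otimes R^+=\varinjlim_jR^+/(p^j,x^j,y^j)R^+$, $e\mapsto e\otimes g^t$, is not injective. Then it kills the socle, which means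
$$g^t(pxy)^{j-1}\in(p^j,x^j,y^j)R^+\quad\text{for some } j\ge1.$$
Multiply the hypothesis by $(pxy)^{j-1}$. Since $(pxy)^{j-1}(p,x,y)\subset(p^j,x^j,y^j)$,
$$g^tw(pxy)^{j-1}\equiv u(pxy)^{j-1/Q}\bmod(p^j,x^j,y^j)R^+ .$$
The left side is in the ideal and $u$ is a unit of $R$, so $(pxy)^{j-1/Q}\in(p^j,x^j,y^j)R^+$, contradicting Lemma 1. $\square$

**Purity is downward closed.** If $t'\le t$ and $1\mapsto g^t$ is pure, then $1\mapsto g^{t'}$ is pure: up to a unit, the first map is the second followed by multiplication by $g^{t-t'}$.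

**Example.** For $g=x$ and $t=1-\frac1Q$, take $w=(py)^{1-1/Q}$ and $u=1$ in Lemma 3: the map is pure. At $t=1$, $x\in(p,x,y)R^+$, and Lemma 2 applies. So $\operatorname{ppt}(x)=1$.

The task is now to find $t$ with $f^t\in(p,x,y)R^+$, and, for $t$ just below, a multiplier $w$ as in Lemma 3.

## 5. Fontaine's map and the equation satisfied by $\varphi$

The aim is an equation relating $\varphi$ to $\xi,\eta,\tau$. It lives in the Witt vectors of $D$.

**The completion $C$.** Let $C$ be the $p$-adic completion of $R^+$. Then $C/p=R^+/p$. Also $C$ is $p$-torsion free: if $c=(c_n)\in\varprojlim R^+/p^n$ and $pc=0$, then $c_{n+1}\in p^nR^+/p^{n+1}$, so $c_n=0$ for all $n$. Frobenius on $C/p$ is surjective since elements of $R^+$ have $p$-th roots. Finally: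
$$\text{if } c\in C \text{ and } c^{p^n}\in pC, \text{ then } c\in p^{1/p^n}C.\tag{3}$$
Write $c=a+pc'$ with $a\in R^+$. Then $a^{p^n}\in pC\cap R^+=pR^+$, so $a/p^{1/p^n}$ has its $p^n$-th power in $R^+$, hence lies in $R^+$. And $pc'\in p^{1/p^n}C$.

**The map $\sharp$.** As a multiplicative monoid, $D$ is $\varprojlim_{c\mapsto c^p}C$. Indeed, given $(u_n)\in D$ and lifts $\hat u_n\in C$, the limits $c_n=\lim_i\hat u_{n+i}^{p^i}$ exist and do not depend on the lifts, because $a\equiv b\bmod p^i$ implies $a^p\equiv b^p\bmod p^{i+1}$. They satisfy $c_{n+1}^p=c_n$ and lift $u_n$, and they are the only such elements. Let $u\mapsto u^\sharp=c_0$. This map $D\to C$ is multiplicative, $u^\sharp\bmod p$ is the projection $u_0$ of Section 1, and $(u^{1/p^n})^\sharp=c_n$. By uniqueness $\xi^\sharp=x$, $\eta^\sharp=y$, $\tau^\sharp=p$, $\varphi^\sharp=f$.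

**Lemma 4.** *The ring homomorphism $D\to C/p=R^+/p$, $u\mapsto u^\sharp\bmod p$, is surjective with kernel $\tau D$.*

*Proof.* Surjectivity: choose successive $p$-th roots in $C/p$. The kernel contains $\tau$. Conversely, let $u^\sharp\in pC$ and $c_n=(u^{1/p^n})^\sharp$. Then $c_n^{p^n}=u^\sharp\in pC$, so by (3) $c_n=p^{1/p^n}d_n$. The element $d_n$ is unique, as $p^{1/p^n}$ divides the nonzerodivisor $p$. From $c_{n+1}^p=c_n$ we get $p^{1/p^n}d_{n+1}^p=p^{1/p^n}d_n$, so $d_{n+1}^p=d_n$. Thus $d=(d_n)\in D$ and $u=\tau d$. $\square$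

**Witt vectors of a perfect ring.** We recall the facts used about $W(D)$. It is $p$-torsion free and $p$-adically complete, with $W(D)/p=D$. The Teichmüller map $[\cdot]$ is multiplicative, and every element is uniquely $\sum_{i\ge0}[c_i]p^i$ with $c_i\in D$. This element has Witt coordinates $(c_0,c_1^p,c_2^{p^2},\dots)$. Sums and differences in Witt coordinates are given by universal integral polynomials determined by the ghost components $\sum_{i\le n}p^ia_i^{p^{n-i}}$. In particular, looking at the first two coordinates, for $a_1,\dots,a_r\in D$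
$$[a_1]+\dots+[a_r]\equiv\Big[\sum a_i\Big]+p\,[S^{1/p}]\bmod p^2,\qquad S=\tfrac1p\Big(\sum a_i^p-\big(\sum a_i\big)^p\Big),\tag{4}$$
where $S$ is computed as an integral polynomial and then evaluated. For $p=2$ and two summands this reads $[u]+[v]\equiv[u+v]+2[(uv)^{1/2}]\bmod4$, since $-uv=uv$ in characteristic $2$; it is the carry we met in Section 3. Lastly, Fontaine's map
$$\theta:W(D)\to C,\qquad \sum[c_i]p^i\mapsto\sum c_i^\sharp p^i$$
is a ring homomorphism.

**Lemma 5.** $\ker\theta=(p-[\tau])W(D)$.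

*Proof.* Since $\tau^\sharp=p$, $\theta(p-[\tau])=0$. Let $w=\sum[c_i]p^i\in\ker\theta$. Then $c_0^\sharp\in pC$, so $c_0=\tau d$ by Lemma 4. In $w+(p-[\tau])[d]$ the terms $[c_0]$ and $-[\tau][d]$ cancel, so this element equals $pw_1$ for some $w_1\in W(D)$. As $\theta(pw_1)=0$ and $C$ is $p$-torsion free, $\theta(w_1)=0$. Repeating, we get $w=-(p-[\tau])\sum_{i<N}[d_i]p^i+p^Nw_N$ for every $N$, and completeness gives $w\in(p-[\tau])W(D)$. $\square$

Now $\theta([\xi^3]+[\eta^3]+[\tau^3]-[\varphi])=x^3+y^3+p^3-f=0$. So there is $b=\sum_{i\ge0}[b_i]p^i\in W(D)$ with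
$$L-[\varphi]=(p-[\tau])\,b,\qquad L=[\xi^3]+[\eta^3]+[\tau^3].\tag{5}$$

## 6. The degree filtration and the first carry

The unknown $b$ in (5) is huge; we now show that it has degree at least $3$ and find its leading part.

**Definition.** For real $d\ge0$ let $J_d\subset D$ be the ideal generated by the monomials $\xi^\alpha\eta^\beta\tau^\gamma$ with $\alpha,\beta,\gamma\in\mathbb Z[1/p]_{\ge0}$ and $\alpha+\beta+\gamma\ge d$. Let $\mathcal W_d=\{\sum[c_i]p^i\in W(D): c_i\in J_d \text{ for all } i\}$.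

For example $s_0:=\xi^3+\eta^3+\tau^3\in J_3$, and, for $p=2$, $\xi^{1/2}\eta^{5/2}\in J_3$. We have $J_0=D$, $J_aJ_b\subset J_{a+b}$, and $J_a\subset J_b$ for $a\ge b$. Because Frobenius is an automorphism of $D$,
$$c\in J_d\ \Rightarrow\ c^{p^i}\in J_{p^id}\quad\text{for all } i\in\mathbb Z:\tag{6}$$
if $c=\sum r_jm_j$ with monomials $m_j$, then $c^{p^i}=\sum r_j^{p^i}m_j^{p^i}$. We shall only ever prove that elements *do* lie in such ideals; non-membership enters solely through Lemma 1.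

**Step 1: $\mathcal W_d$ is closed under addition and subtraction, and $[\tau]\mathcal W_d\subset\mathcal W_{d+1}$.** This makes $\mathcal W_d$ usable in (5). Let $a_i,a_i'$ be the Witt coordinates of two elements of $\mathcal W_d$. Then $a_i=c_i^{p^i}\in J_{p^id}$ by (6), and likewise $a_i'$. Give $a_i,a'_i$ weight $p^i$. The ghost polynomial $w_n(a)=\sum_{i\le n}p^ia_i^{p^{n-i}}$ is isobaric of weight $p^n$. The $n$-th coordinate polynomial $S_n$ of the sum or difference is determined by $p^nS_n=w_n(a)\pm w_n(a')-\sum_{i<n}p^iS_i^{p^{n-i}}$, so by induction it is isobaric of weight $p^n$; it has integer coefficients. Each of its monomials $\prod a_i^{e_i}a_i'^{e_i'}$ has $\sum p^i(e_i+e_i')=p^n$, so its value lies in $J_{p^nd}$. Hence the $n$-th coordinate of the result lies in $J_{p^nd}$, and its $p^n$-th root lies in $J_d$ by (6). The second claim holds since $[\tau]\sum[c_i]p^i=\sum[\tau c_i]p^i$.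

**Step 2: $\varphi\in J_3$ and $b_i\in J_3$ for all $i$.** We bootstrap. Reducing (5) modulo $p$ gives
$$\varphi=s_0+\tau b_0 .\tag{7}$$
Suppose $b\in\mathcal W_d$ with $d\in\{0,1,2\}$; this holds for $d=0$. By (7), $\varphi\in J_{d+1}$. By Step 1, and because $L\in\mathcal W_3$,
$$pb=L-[\varphi]+[\tau]b\in\mathcal W_{d+1}.$$
As $pb=\sum[b_i]p^{i+1}$ and the expansion is unique, all $b_i\in J_{d+1}$, that is, $b\in\mathcal W_{d+1}$. After three rounds $b\in\mathcal W_3$, and (7) gives $\varphi\in J_3$.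

Recall $s_1=\frac1p\big(X^p+Y^p+T^p-(X+Y+T)^p\big)\in\mathbb Z[X,Y,T]$, evaluated at $X=\xi^3$, $Y=\eta^3$, $T=\tau^3$. It is homogeneous of degree $p$ in $X,Y,T$, so $s_1\in J_{3p}$.

**Lemma 6.** *We have*
$$\varphi\equiv s_0\bmod J_4,\qquad \varphi\equiv s_0+\tau s_1^{1/p}\bmod J_{4+1/p},\qquad \varphi^p\equiv s_0^p+\tau^ps_1\bmod J_{4p+1}.$$

*Proof.* The first claim is (7), since $\tau b_0\in J_4$. For the second we find $b_0$ by comparing (5), written as $L+[\tau]b=[\varphi]+pb$, modulo $p^2$. By (4) with the four summands $\xi^3,\eta^3,\tau^3,\tau b_0$, whose sum is $\varphi$,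
$$L+[\tau]b\equiv[\xi^3]+[\eta^3]+[\tau^3]+[\tau b_0]+p[\tau b_1]\equiv[\varphi]+p[S^{1/p}]+p[\tau b_1]\bmod p^2.$$
The right side of the equation is $[\varphi]+p[b_0]$ modulo $p^2$. So $b_0=S^{1/p}+\tau b_1$ in $D$. With $Z=\tau b_0$,
$$S=\tfrac1p\big(X^p+Y^p+T^p+Z^p-(X+Y+T+Z)^p\big)=s_1-\sum_{i=1}^{p-1}\tfrac1p\tbinom pi s_0^{p-i}Z^i .$$
The $i$-th term of the sum lies in $J_{3(p-i)+4i}\subset J_{3p+1}$. By (6), $S^{1/p}\equiv s_1^{1/p}\bmod J_{3+1/p}$. Also $\tau b_1\in J_4\subset J_{3+1/p}$. Hence $b_0\equiv s_1^{1/p}\bmod J_{3+1/p}$, and (7) gives the second claim, which is (2). Its $p$-th power is the third. $\square$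

**Where the first attempt stops.** From $\varphi\equiv s_0\bmod J_4$ we get $\varphi^{p-1}\equiv s_0^{p-1}\bmod J_{3(p-2)+4}=J_{3p-2}$, and $s_0^{p-1}\in(\xi^p,\eta^p,\tau^p)$ by the count in Section 3. Degree alone puts a monomial in $(\xi^p,\eta^p,\tau^p)$ once the degree reaches $3p$, and $3p-2$ falls two short. So the known accuracy does not force $\varphi^{p-1}$ into $(\xi^p,\eta^p,\tau^p)$, and the theorem will show that $f^{1-1/p}\notin(p,x,y)R^+$. The remedy is to keep the carry: raise to the $p$-th power once more, so that the third congruence of Lemma 6 applies, and see which monomials of the carry survive.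

## 7. The carry that survives in $\varphi^{p(p-1)}$

Let $\mathfrak a=(\xi^{p^2},\eta^{p^2},\tau^{p^2})D$. A monomial of degree at least $3p^2$ has an exponent at least $p^2$, so
$$J_{3p^2}\subset\mathfrak a .\tag{8}$$

**Lemma 7.** *With $\lambda=\frac{(3m)!}{(m!)^3}\in\mathbb F_p^\times$,*
$$\varphi^{p(p-1)}\equiv\mathcal E\bmod \mathfrak a+J_{3p^2-2p+1},\qquad \mathcal E:=-\lambda\,\xi^{p^2-2p}\eta^{p^2-2p}\tau^{p^2-p}s_1\in J_{3p^2-2p}.$$

*Proof.* First we expand. By Lemma 6, $\varphi^p=s_0^p+h$ with $h\equiv\tau^ps_1\bmod J_{4p+1}$ and $h\in J_{4p}$. In the expansion of $(s_0^p+h)^{p-1}$ a term with $h^i$, $i\ge2$, lies in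
$$J_{3p(p-1-i)+4pi}=J_{3p^2-3p+pi}\subset J_{3p^2-p}\subset J_{3p^2-2p+1}.$$
The linear term is $(p-1)s_0^{p(p-2)}h=-s_0^{p(p-2)}h$. Replacing $h$ by $\tau^ps_1$ there costs an error in $J_{3p(p-2)+4p+1}=J_{3p^2-2p+1}$. Hence
$$\varphi^{p(p-1)}\equiv s_0^{p(p-1)}-s_0^{p(p-2)}\tau^ps_1\bmod J_{3p^2-2p+1}.$$

Next we discard monomials in $\mathfrak a$. A monomial $X^iY^jT^l$ of $s_0^{p-1}$ has an index $\ge m+1$ with $3(m+1)>p$, so $s_0^{p-1}\in(\xi^p,\eta^p,\tau^p)$. Taking $p$-th powers, $s_0^{p(p-1)}\in\mathfrak a$. A monomial of $s_0^{p-2}$ has $i+j+l=p-2=3m$. It lies outside $(\xi^p,\eta^p,\tau^p)$ only if $3i,3j,3l<p=3m+2$, that is $i,j,l\le m$, which forces $i=j=l=m$. Its coefficient is $\lambda$, nonzero modulo $p$ because $3m<p$. So $s_0^{p-2}\equiv\lambda(\xi\eta\tau)^{p-2}\bmod(\xi^p,\eta^p,\tau^p)$, and taking $p$-th powers, $s_0^{p(p-2)}\equiv\lambda(\xi\eta\tau)^{p(p-2)}\bmod\mathfrak a$. Multiplying by $-\tau^ps_1$ gives the claim. The degree of $\mathcal E$ is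 $3(p^2-2p)+p+3p=3p^2-2p$. $\square$

There remain $2p$ degrees up to $3p^2$; they decide how many further factors of $\varphi$ are affordable. The next statement says that those factors may be replaced by $s_0$.

**Lemma 8.** *If $c\in\mathbb Z[1/p]_{\ge0}$ and $\varphi^c\equiv s_0^c\bmod J_{3c+\delta}$ with $0<\delta\le1$, then*
$$\varphi^{p(p-1)+c}\equiv\mathcal E\,s_0^c\bmod\mathfrak a+J_{3p^2-2p+3c+\delta}.$$

*Proof.* By (6) and Step 2, $\varphi^c\in J_{3c}$. Multiply Lemma 7 by $\varphi^c$: the error is in $\mathfrak a+J_{3p^2-2p+1+3c}$, and $\delta\le1$. Then $\mathcal E\varphi^c\equiv\mathcal Es_0^c\bmod J_{3p^2-2p+3c+\delta}$ as $\mathcal E\in J_{3p^2-2p}$. $\square$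

**Numerical checks.** For $p=2$ ($m=0$, $\lambda=1$): $\varphi^2\equiv-\tau^2s_1=\tau^2(XY+XT+YT)$ modulo $(\xi^4,\eta^4,\tau^4)+J_9$. For $p=5$ ($m=1$, $\lambda=6\equiv1$): $\varphi^{20}\equiv-\xi^{15}\eta^{15}\tau^{20}s_1$ modulo $(\xi^{25},\eta^{25},\tau^{25})+J_{66}$, and $\mathcal E$ has degree $65$.

## 8. $f^{t_0}$ lies in $(p,x,y)R^+$

We show that $c_0=2m+1$ further factors of $\varphi$ push everything into $\mathfrak a$.

**The error.** Since $\varphi\equiv s_0\bmod J_4$ and both lie in $J_3$, the factorization $\varphi^{c_0}-s_0^{c_0}=(\varphi-s_0)\sum_i\varphi^is_0^{c_0-1-i}$ shows $\varphi^{c_0}\equiv s_0^{c_0}\bmod J_{3c_0+1}$. So Lemma 8 holds with $c=c_0$, $\delta=1$. As $3c_0=2p-1$, the error ideal is $\mathfrak a+J_{3p^2}=\mathfrak a$ by (8). Thus $\varphi^{p(p-1)+c_0}\equiv\mathcal Es_0^{c_0}\bmod\mathfrak a$.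

**The main term.** It is a combination of monomials
$$\xi^{p^2-2p+3a}\,\eta^{p^2-2p+3a'}\,\tau^{p^2-p+3d},\qquad a+a'+d=p+c_0=5m+3 .$$
Such a monomial lies outside $\mathfrak a$ only if $3a,3a'<2p=6m+4$ and $3d<p=3m+2$, that is $a,a'\le2m+1$ and $d\le m$. Then $a+a'+d\le5m+2$, which is impossible. (For $p=5$: $a,a'\le3$, $d\le1$, but the sum is $8$.)

**Conclusion.** We have $\varphi^{p(p-1)+c_0}\in\mathfrak a$. Applying the inverse of Frobenius twice, $\varphi^{t_0}\in(\xi,\eta,\tau)D$, because $\big(p(p-1)+c_0\big)/p^2=t_0$. By (1), $f^{t_0}\in(p,x,y)R^+$. By Lemma 2, $1\mapsto f^t$ is not pure for any $t\ge t_0$, so $\operatorname{ppt}(f)\le t_0$.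

## 9. A multiplier carrying $f^{t_0-1/(p^2q)}$ to $(pxy)^{1-1/Q}$

Let $q=p^{2j}$ with $j\ge1$, so $q\equiv1\pmod3$, and put
$$q'=p^2q,\qquad c=2m+\frac{q-1}q=c_0-\frac1q,\qquad 3c=2p-1-\frac3q .$$
We shall produce $w\in D$ such that $\varphi^{p(p-1)+c}w$ is a nonzero scalar times $(\xi\eta\tau)^{p^2-1/q'}$ modulo $\mathfrak a$. Then $p^2$-th roots put us in the situation of Lemma 3.

**Step 1: replacing $\varphi^c$ by $s_0^c$.** From (7), $\varphi^{1/q}=s_0^{1/q}+(\tau b_0)^{1/q}$ with $s_0^{1/q}\in J_{3/q}$ and $(\tau b_0)^{1/q}\in J_{4/q}$. The same factorization as in Section 8 gives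
$$\varphi^{(q-1)/q}\equiv s_0^{(q-1)/q}\bmod J_{(3(q-2)+4)/q}=J_{(3(q-1)+1)/q},\qquad \varphi^{2m}\equiv s_0^{2m}\bmod J_{6m+1}.$$
Since $3c=6m+\frac{3(q-1)}q$, multiplying the two yields $\varphi^c\equiv s_0^c\bmod J_{3c+1/q}$. Lemma 8 with $\delta=\frac1q$ gives
$$\varphi^{p(p-1)+c}\equiv\mathcal E\,s_0^{2m}\,s_0^{(q-1)/q}\bmod\mathfrak a+J_{3p^2-1-2/q},\tag{9}$$
because $3p^2-2p+3c+\frac1q=3p^2-1-\frac2q$.

**Step 2: $\mathcal Es_0^{2m}$ is a single monomial modulo $\mathfrak a$.** A monomial $X^aY^{a'}T^d$ of $s_1s_0^{2m}$ has $a+a'+d=p+2m=5m+2$. As in Section 8, its contribution to $\mathcal Es_0^{2m}$ is outside $\mathfrak a$ only if $a,a'\le2m+1$ and $d\le m$. Now the sum of these bounds is exactly $5m+2$, so $a=a'=2m+1$, $d=m$. To find the coefficient, write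
$$s_1\,(X+Y+T)^{2m}=\tfrac1p\Big((X^p+Y^p+T^p)(X+Y+T)^{2m}-(X+Y+T)^{5m+2}\Big)\in\mathbb Z[X,Y,T].$$
As $p=3m+2>2m+1$, the first summand does not contain $X^{2m+1}Y^{2m+1}T^m$. So the coefficient is
$$\rho=-\frac1p\cdot\frac{(5m+2)!}{(2m+1)!^2\,m!}.$$
Since $p\le5m+2=p+2m<2p$ and $2m+1<p$, the prime $p$ divides $(5m+2)!$ exactly once and does not divide the denominator $(2m+1)!^2\,m!$. Hence $\rho\not\equiv0\bmod p$. With $3(2m+1)=2p-1$ and $3m=p-2$ the exponents are $p^2-2p+2p-1=p^2-1$ (twice) and $p^2-p+p-2=p^2-2$: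
$$\mathcal Es_0^{2m}\equiv-\lambda\rho\;\xi^{p^2-1}\eta^{p^2-1}\tau^{p^2-2}\bmod\mathfrak a .\tag{10}$$
(For $p=5$: $\rho=-\frac15\cdot\frac{7!}{3!^2\,1!}=-28\equiv2$, and the monomial is $\xi^{24}\eta^{24}\tau^{23}$. For $p=2$: $\rho=-1$, the coefficient of $XY$ in $s_1$.)

**Step 3: choosing $w$.** By (10), the monomials of the main term of (9) are $\xi^{p^2-1+3a/q}\eta^{p^2-1+3a'/q}\tau^{p^2-2+3d/q}$ with $a+a'+d=q-1$. We want a multiplier that brings exactly one of them to $(\xi\eta\tau)^{p^2-1/q'}$ and all others into $\mathfrak a$. The gaps to $p^2$ are $1-\frac{3a}q$, $1-\frac{3a'}q$, $2-\frac{3d}q$. Since $3\mid q-1$, we can aim at $a=\frac{q-1}3$, $a'=0$, $d=\frac{2(q-1)}3$, with gaps $\frac1q,\,1,\,\frac2q$. Accordingly let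
$$w=\xi^{1/q-1/q'}\,\eta^{1-1/q'}\,\tau^{2/q-1/q'},\qquad \deg w=1+\frac3q-\frac3{q'} .$$

**Step 4: $w$ absorbs the error in (9).** We have
$$w\,J_{3p^2-1-2/q}\subset J_{3p^2+1/q-3/q'}\subset J_{3p^2}\subset\mathfrak a,$$
because $q'=p^2q\ge4q$ gives $\frac3{q'}<\frac1q$. With (9) and (10),
$$\varphi^{p(p-1)+c}\,w\equiv-\lambda\rho\;\xi^{p^2-1}\eta^{p^2-1}\tau^{p^2-2}\,w\,s_0^{(q-1)/q}\bmod\mathfrak a .$$

**Step 5: exactly one monomial survives.** Since $s_0^{1/q}=\xi^{3/q}+\eta^{3/q}+\tau^{3/q}$,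
$$s_0^{(q-1)/q}=\sum_{a+a'+d=q-1}\frac{(q-1)!}{a!\,a'!\,d!}\,\xi^{3a/q}\eta^{3a'/q}\tau^{3d/q}.$$
After multiplication by $\xi^{p^2-1}\eta^{p^2-1}\tau^{p^2-2}w$ the exponents of $\xi,\eta,\tau$ are
$$p^2-1+\tfrac{3a+1}q-\tfrac1{q'},\qquad p^2+\tfrac{3a'}q-\tfrac1{q'},\qquad p^2-2+\tfrac{3d+2}q-\tfrac1{q'} .$$
They are all less than $p^2$ iff $3a+1<q+\frac q{q'}$, $3a'<\frac q{q'}$ and $3d+2<2q+\frac q{q'}$. As $\frac q{q'}=p^{-2}<1$ and the other quantities are integers, this means $3a\le q-1$, $a'=0$, $3d\le2q-2$. Together with $3(a+a'+d)=3(q-1)$, equality must hold: $a=\frac{q-1}3$, $a'=0$, $d=\frac{2(q-1)}3$. Then all three exponents equal $p^2-\frac1{q'}$. The coefficient is $\binom{q-1}a\equiv(-1)^a\bmod p$, by $(1+U)^{q-1}(1+U)\equiv1+U^q$ in $\mathbb F_p[U]$. So with $\varepsilon=-\lambda\rho(-1)^{(q-1)/3}\in\mathbb F_p^\times$,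
$$\varphi^{p(p-1)+c}\,w\equiv\varepsilon\,(\xi\eta\tau)^{p^2-1/q'}\bmod\mathfrak a .$$

**Step 6: back to $R^+$.** Apply the inverse of Frobenius twice; it fixes $\varepsilon\in\mathbb F_p$:
$$\varphi^t\,w^{1/p^2}\equiv\varepsilon\,(\xi\eta\tau)^{1-1/(p^2q')}\bmod(\xi,\eta,\tau)D,\qquad t=\frac{p(p-1)+c}{p^2}=t_0-\frac1{p^2q}.$$
By the homomorphism (1), with $w'\in R^+$ a lift of the image of $w^{1/p^2}$ and $u$ an integer lifting $\varepsilon$,
$$f^t\,w'\equiv u\,(pxy)^{1-1/(p^2q')}\bmod(p,x,y)R^+ .$$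
Here $u$ is prime to $p$ and $Q=p^2q'$ is a power of $p$. By Lemma 3, $1\mapsto f^t$ is pure for $t=t_0-\frac1{p^2q}$.

## 10. The value $\operatorname{ppt}(f)=1-\frac{p+1}{3p^2}$

Letting $j\to\infty$, so $q=p^{2j}\to\infty$, Section 9 gives $\operatorname{ppt}(f)\ge t_0$. Section 8 gives $\operatorname{ppt}(f)\le t_0$ and non-purity for every $t\ge t_0$. If $0\le t<t_0$, choose $j$ with $t\le t_0-\frac1{p^2q}$; purity at the larger exponent and downward closedness (Section 4) give purity at $t$. Hence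
$$\operatorname{ppt}(f)=t_0=1-\frac1p+\frac{2p-1}{3p^2}=1-\frac{p+1}{3p^2},$$
and $1\mapsto f^t$ is pure exactly for $0\le t<t_0$. This proves the Theorem, and with it the Corollary: for every prime $p>2$ with $p\equiv2\pmod3$ and every perfect field $k$ of characteristic $p$,
$$\operatorname{fpt}(f_0)=1-\frac1p<\operatorname{ppt}(f)=1-\frac{p+1}{3p^2}<1-\frac1{p^2}.\qquad\blacksquare$$
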